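# End-sums of contractible open manifolds and their dependence on rays

Everything is smooth unless a statement says "homeomorphism". Manifolds are oriented where orientation matters. An *open* manifold is noncompact and has no boundary. Paths are multiplied from left to right: $\alpha\beta$ runs first along $\alpha$. In a group, $c_h(x)=hxh^{-1}$. The letter $F$ always denotes the free group on $a,b$.

## 1. Rays, end-sums and neighborhoods of infinity

**Definition 1 (rays).** A map is *proper* if preimages of compact sets are compact. A *proper ray* in $Z$ is a proper continuous map $[t_0,\infty)\to Z$. A *properly embedded ray* is a proper ray that is a smooth embedding.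

*Example.* In $\mathbb R^n$ the half-line $t\mapsto(0,\dots,0,t)$, $t\ge 0$, is a properly embedded ray, which we call standard. The map $t\mapsto (\arctan t,0,\dots,0)$ is an embedding but not proper, since it never leaves a compact set.

**Definition 2 (end-sum).** Let $M,N$ be oriented noncompact $n$-manifolds. Choose properly embedded rays $r\subset\operatorname{Int}M$, $s\subset\operatorname{Int}N$ and regular neighborhoods $\nu r,\nu s$. Each of these is diffeomorphic to the closed half-space $\mathbb R^n_+$, so its boundary is diffeomorphic to $\mathbb R^{n-1}$. Choose an orientation-reversing diffeomorphism $f:\partial\nu r\to\partial\nu s$. The *end-sum* is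
$$M\natural_{r,s}N=(M-\operatorname{Int}\nu r)\cup_f(N-\operatorname{Int}\nu s).\tag{1}$$

We take two facts as given. The diffeomorphism type of (1) does not depend on the choice of $\nu r$, $\nu s$ or $f$. The end-sum of two contractible manifolds is contractible.

*Example.* Let $N=\mathbb R^n$ with the standard ray $s$. Then $N-\operatorname{Int}\nu s$ is again a closed half-space. Every diffeomorphism of $\mathbb R^{n-1}$ extends over $\mathbb R^{n-1}\times[0,\infty)$ as a product with the identity. So $f$ extends to a diffeomorphism $\nu r\to N-\operatorname{Int}\nu s$, and together with the identity of $M-\operatorname{Int}\nu r$ it gives $M\cong M\natural_{r,s}\mathbb R^n$, for every ray $r\subset M$.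

**Definition 3 (neighborhoods of infinity, one end).** A *neighborhood of infinity* in a manifold $Z$ is a subset whose complement has compact closure. A sequence $W_0\supset W_1\supset\cdots$ of neighborhoods of infinity is *cofinal* if each compact set misses some $W_i$. We call a noncompact manifold $Z$ *one-ended* if it has a cofinal sequence of path-connected neighborhoods of infinity.

*Example.* $\mathbb R^n$ with $n\ge2$ is one-ended: take complements of larger and larger open balls. $\mathbb R$ is not: a path-connected neighborhood of infinity contains points arbitrarily far out on both sides, hence is all of $\mathbb R$.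

If $(W_i)$ is cofinal and $W'$ is any neighborhood of infinity, then some $W_i\subset W'$, since the closure of $Z-W'$ is compact and misses some $W_i$.

**Lemma 1 (removing handles of low index).** Let $E$ be a compact codimension-0 submanifold of the interior of an $n$-manifold $Y$. Suppose that $E$ has a handle decomposition with handles of index at most $k$, where $k\le n-3$. Then $Y-\operatorname{int}E\hookrightarrow Y$ induces a bijection on $\pi_0$ and isomorphisms on $\pi_1$. The same holds for $\partial E\hookrightarrow E$.

*Proof.* Turn the handles over: an index-$j$ handle of $E$ becomes an index-$(n-j)$ handle attached from the side of $\partial E$. So $E$ is obtained from $\partial E\times I$, and $Y$ from $Y-\operatorname{int}E$, by attaching handles of index at least $n-k\ge3$. Up to homotopy, attaching a handle of index $h\ge 3$ attaches an $h$-cell along $S^{h-1}$, which is connected and simply connected. By van Kampen this changes neither $\pi_0$ nor $\pi_1$. $\square$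

## 2. Towers of groups and the fundamental group at infinity

**Definition 4 (towers and pro-morphisms).** A *tower* is an inverse sequence of groups $G_0\xleftarrow{\gamma_0}G_1\xleftarrow{\gamma_1}\cdots$, and the $\gamma_i$ are its *bonds*. Morphisms of towers are pro-morphisms:
$$\operatorname{Hom}(G,H)=\varprojlim_j\varinjlim_i\operatorname{Hom}(G_i,H_j).$$
Concretely, a morphism $G\to H$ has for each $j$ a *$j$-th component*, represented by a homomorphism $f_j:G_{m}\to H_j$ for some $m=m_j$. Two representatives are the same if they agree after composition with the bonds from some deeper level of $G$. The components are compatible: $f_j$ and the composite of $f_{j+1}$ with the bond $H_{j+1}\to H_j$ agree from some deep level of $G$ on. Composition composes representatives at suitable levels.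

Four consequences will be used.

- A commuting ladder of homomorphisms $G_i\to H_i$ is a morphism. If all rungs are isomorphisms, it is an isomorphism.
- A tower is isomorphic to each of its subsequences $\{G_{i_k}\}$ (with composite bonds). In one direction use the identities $G_{i_k}\to G_{i_k}$, in the other the bonds $G_{i_j}\to G_j$. Both composites are given by bonds, and a bond represents the identity.
- Let $P$ also denote the constant tower with identity bonds. A morphism $P\to H$ is a family $x_j:P\to H_j$ such that $x_j$ is $x_{j+1}$ followed by the bond.
- A functor from groups to groups, applied at every level, sends isomorphic towers to isomorphic towers.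

*Example.* The tower $\mathbb Z\xleftarrow{2}\mathbb Z\xleftarrow{2}\cdots$ has trivial inverse limit, since $\bigcap_i2^i\mathbb Z=0$. It is not isomorphic to the trivial tower: that would force the identity of $\mathbb Z$ at level $0$ to become trivial on some deeper level, but all bonds are injective. So a tower carries more information than its limit.

**Definition 5 (twisted towers).** For a tower $G=\{G_i,\gamma_i\}$ and $h=(h_i)\in\prod G_i$, let $G^h=\{G_i,\ c_{h_i}\gamma_i\}$.

*Example.* If all $G_i$ are abelian, then $G^h=G$ for all $h$.

**Lemma 2.** If $u_i\in G_i$ and $h_i'=u_i^{-1}h_i\gamma_i(u_{i+1})$ for all $i$, then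
$$G^h\cong G^{h'}.\tag{2}$$

*Proof.* The rungs are $c_{u_i^{-1}}:G_i\to G_i$. The ladder commutes:
$$c_{h_i'}\gamma_i\bigl(u_{i+1}^{-1}xu_{i+1}\bigr)=u_i^{-1}h_i\,\gamma_i(u_{i+1})\,\gamma_i(u_{i+1})^{-1}\gamma_i(x)\,\gamma_i(u_{i+1})\,\gamma_i(u_{i+1})^{-1}h_i^{-1}u_i=c_{u_i^{-1}}c_{h_i}\gamma_i(x).\qquad\square$$

**Definition 6 (fundamental pro-group).** Let $Z$ be one-ended, let $(W_i)$ be a cofinal sequence of path-connected neighborhoods of infinity, and let $\rho$ be a proper ray, parametrized so that $\rho([i,\infty))\subset W_i$. Then $\text{pro-}\pi_1(Z,\rho)$ is the tower $\{\pi_1(W_i,\rho(i))\}$ whose bonds are inclusion followed by transport along $\rho|_{[i,i+1]}$: the bond sends $x$ to $[\rho|_{[i,i+1]}\;x\;(\rho|_{[i,i+1]})^{-1}]$.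

Up to isomorphism this does not depend on the choices. Suppose that $(W'_j)$ and points $t_j'\to\infty$ on the same ray are another choice, with base points $\rho(t'_j)$. Pass to subsequences so that the two systems interlace, $W_{i_1}\supset W'_{j_1}\supset W_{i_2}\supset\cdots$, with base points in the corresponding order along $\rho$. The interlaced tower contains a subsequence of each of the two towers, and a tower is isomorphic to its subsequences. In particular only a tail of $\rho$ matters. A homeomorphism $h:Z\to Z'$ carries all the data along, so $\text{pro-}\pi_1(Z,\rho)\cong\text{pro-}\pi_1(Z',h\rho)$.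

*Examples.* For $\mathbb R^n$, $n\ge3$, the tower is trivial. If $C$ is a compact manifold with connected boundary and $N=\operatorname{Int}C$, a collar gives neighborhoods of infinity $\partial C\times[i,\infty)$. At a ray $\{q\}\times[0,\infty)$ the tower is the constant tower $\pi_1(\partial C)$.

**Lemma 3 (change of ray).** Let $G=\{G_i,\gamma_i\}$ be the tower of $Z$ at $\rho_0$, built from $(W_i)$. Let $\rho$ be another proper ray with $\rho([i,\infty))\subset W_i$. Then $\text{pro-}\pi_1(Z,\rho)\cong G^h$ for some $h\in\prod G_i$.

*Proof.* Choose paths $\alpha_i$ in $W_i$ from $\rho_0(i)$ to $\rho(i)$, and put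
$$h_i=\bigl[\alpha_i\,\rho|_{[i,i+1]}\,\alpha_{i+1}^{-1}\,(\rho_0|_{[i,i+1]})^{-1}\bigr]\in G_i .\tag{3}$$
Identify $y\in\pi_1(W_i,\rho(i))$ with $\alpha_iy\alpha_i^{-1}\in G_i$. Write $\rho,\rho_0$ for the two segments over $[i,i+1]$. The bond for $\rho$ sends $x\in G_{i+1}$ to
$$\alpha_i\,\rho\,\alpha_{i+1}^{-1}\,x\,\alpha_{i+1}\,\rho^{-1}\alpha_i^{-1}=h_i\,(\rho_0\,x\,\rho_0^{-1})\,h_i^{-1}=h_i\gamma_i(x)h_i^{-1}.\qquad\square$$

## 3. Malnormal subgroups, perfect subgroups and free products

**Definition 7 (malnormal).** A subgroup $H\le G$ is *malnormal* if $v\in G$ and $vHv^{-1}\cap H\ne1$ imply $v\in H$.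

*Examples.* In $F$ the subgroup $\langle a^2\rangle$ is not malnormal, since $a$ normalizes it and $a\notin\langle a^2\rangle$. The subgroup $\langle a\rangle$ is malnormal, by Lemma 4(a). Malnormality is transitive: let $K$ be malnormal in $H$ and $H$ malnormal in $G$. If $gKg^{-1}\cap K\ne1$, then $gHg^{-1}\cap H\neq 1$, so $g\in H$, and then $g\in K$.

**Definition 8 (perfect, freely indecomposable).** A group is *perfect* if it equals its commutator subgroup. A nontrivial group is *freely indecomposable* if it is not a free product of two nontrivial groups.

*Examples.* $A_5$ is perfect, being simple and nonabelian. Quotients of perfect groups are perfect. A free group has no nontrivial perfect subgroup: subgroups of free groups are free, and a nontrivial free group has nontrivial abelianization. Every nontrivial finite group is freely indecomposable, since a free product of two nontrivial groups is infinite. So is $\mathbb Z$; a free group of rank at least $2$ is not.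

Two textbook theorems will be used. By *Grushko's theorem*, a nontrivial finitely generated group is a free product of finitely many freely indecomposable groups. By the *Kurosh subgroup theorem*, a subgroup $K$ of $A*B$ is a free product of a free group and of groups of the form $K\cap gAg^{-1}$ and $K\cap gBg^{-1}$.

**Lemma 4.** Let $P$ be any group.

(a) $P$ is malnormal in $F*P$.

(b) A nontrivial, perfect, freely indecomposable subgroup $K\le F*P$ lies in a conjugate $uPu^{-1}$.

(c) Let $\mathcal R(G)$ be the subgroup of $G$ generated by all perfect subgroups. Then $G\mapsto G/\mathcal R(G)$ is a functor. If $P$ is perfect, then $\mathcal R(F*P)$ is the normal closure of $P$, so $(F*P)/\mathcal R(F*P)=F$.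

*Proof.* (a) Let $v\notin P$ and $1\ne p\in P$. Write $v=p_1wp_2$ with $p_1,p_2\in P$ and $w$ a reduced word whose first and last syllables lie in $F$. Then $vpv^{-1}=p_1\,w\,(p_2pp_2^{-1})\,w^{-1}\,p_1^{-1}$. The middle part $w(p_2pp_2^{-1})w^{-1}$ is reduced, has at least three syllables, and begins and ends with syllables from $F$. So $vpv^{-1}$ has at least three syllables and is not in $P$.

(b) In the Kurosh decomposition of $K$ exactly one factor is nontrivial, as $K$ is freely indecomposable. If it is the free factor, then $K$ is a nontrivial free group, which is not perfect. So $K$ lies in a conjugate of $F$ or of $P$. The first is impossible, since $K$ is perfect, nontrivial, and conjugates of $F$ are free.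

(c) Homomorphic images of perfect groups are perfect, so homomorphisms $G\to G'$ carry $\mathcal R(G)$ into $\mathcal R(G')$. In particular $\mathcal R(G)$ is normal, and the quotient is a functor. The normal closure of $P$ is generated by conjugates of $P$, which are perfect, so it lies in $\mathcal R(F*P)$. Conversely, the image of $\mathcal R(F*P)$ in $(F*P)/\langle\langle P\rangle\rangle=F$ is generated by perfect subgroups of a free group, hence is trivial. $\square$

## 4. Ray dependence of $M\natural N$: statement and first cases

The vocabulary is in place, and we can ask the following. The problem comes from Jack S. Calcut, Craig R. Guilbault, and Patrick V. Haggerty, "Extreme Nonuniqueness of End-Sum", arXiv:2002.07213 (2020).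

*Let $M$ and $N$ be oriented, contractible, open $n$-manifolds, $n\ge4$. Is the diffeomorphism type of $M\natural_{r,s}N$ independent of the rays $r,s$? Is its homeomorphism type?*

Both answers are no, in every dimension $n\ge4$.

**Theorem A.** Let $n\ge4$. There is a smooth oriented contractible open $n$-manifold $M\subset S^n$ with the following property. Let $C$ be any compact oriented contractible smooth $n$-manifold with $\pi_1(\partial C)\ne1$, and let $N=\operatorname{Int}C$. Then there are a ray $s\subset N$ and rays $r_\varepsilon\subset M$, $\varepsilon\in\{0,1\}^{\mathbb N}$, such that each homeomorphism class contains only countably many of the manifolds $Z_\varepsilon=M\natural_{r_\varepsilon,s}N$. Hence these end-sums of $M$ and $N$ realize exactly $2^{\aleph_0}$ homeomorphism types (ignoring orientation), and therefore $2^{\aleph_0}$ diffeomorphism types.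

Such $C$ exist for every $n\ge4$ (Proposition 9), so end-sum is in general not well-defined, up to diffeomorphism or up to homeomorphism. The number $2^{\aleph_0}$ is the largest possible, since there are at most $2^{\aleph_0}$ pairs of rays. Two stronger forms, Theorems B and C, are in Section 11.

Some small cases show what $M$ must look like.

*Case $N=\mathbb R^n$ with the standard ray.* By the example after Definition 2 the result is $M$, whatever $r$ is. So $N$ must have something at its end.

*Case of surjective bonds.* Suppose that the tower $G$ of $M$ at one ray has surjective bonds. Given $h$, put $u_0=1$ and choose $u_{i+1}$ with $\gamma_i(u_{i+1})=h_i^{-1}u_i$. Then $u_i^{-1}h_i\gamma_i(u_{i+1})=1$, so $G^h\cong G$ by (2). By Lemma 3 the tower of $M$ is the same at every ray. This covers $M=\operatorname{Int}C'$ with $C'$ compact and $\partial C'$ connected. To tell rays apart by towers, we need non-surjective bonds.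

*Case of a solenoid.* The simplest non-surjective tower is $\mathbb Z\xleftarrow2\mathbb Z\xleftarrow2\cdots$. It is the tower at the end of $S^n-X$, where $X=\bigcap E_i$ and $E_{i+1}\subset\operatorname{int}E_i$ is a neighborhood of a circle that winds twice around $E_i\cong S^1\times D^{n-1}$: by Lemma 1, $\pi_1(E_i-\operatorname{int}E_j)\cong\pi_1(E_i)$ for $j>i$, and taking the union over $j$ gives $\pi_1(E_i-X)\cong\pi_1(E_i)\cong\mathbb Z$. Two things go wrong. The groups are abelian, so $G^h=G$ for all $h$. And by Alexander duality $\tilde H_{n-2}(S^n-X)\cong\varinjlim(\mathbb Z\xrightarrow2\mathbb Z\xrightarrow2\cdots)=\mathbb Z[\tfrac12]\ne0$, so $S^n-X$ is not contractible.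

For a complement of this kind to be acyclic we shall make the bonds vanish on $H_1$, and for an injective map of nontrivial free groups this forces rank at least $2$. So we look for an injective endomorphism $\varphi$ of $F=F(a,b)$ with $\varphi(F)\subset[F,F]$. The first homology at infinity then sees nothing, as bonds that are zero on $H_1$ give a tower isomorphic to the trivial one. All the information will be in the nonabelian towers.

**Where the direct comparison stops.** Suppose that we have such an $M$, with tower $T_g=\{F,c_{g_i}\varphi\}$ at a ray $r_g$, where $g\in F^{\mathbb N}$ records how the ray winds. A sensible plan is to compute the tower of $Z_g=M\natural_{r_g,s}N$ at a ray running along $r_g$, and to compare. But a homeomorphism $Z_g\to Z_{g'}$ may carry the base ray to any other ray, and by Lemma 3 this twists the tower by an arbitrary-looking $h$. For example, $T_{g'}=(T_g)^h$ with $h_i=g_i'g_i^{-1}$: all the $T_g$ are towers of one manifold $M$. So the tower of $Z_g$ up to change of ray is useless unless $Z_g$ itself remembers the ray along which it was glued.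

**What gets past it.** The summand $N$ is the marker. If $P=\pi_1(\partial C)$, the tower of $Z_g$ will be $\{F*P,\ (c_{g_i}\varphi)*\mathrm{id}_P\}$, with a constant tower $P$ inside. Since $P$ is perfect, Lemma 4(b) locates its image under any isomorphism up to conjugacy, and malnormality of the free factor $P$ forces the twist $h$ to be one that (2) removes. Killing perfect subgroups then returns $T_g$. What remains is to show that the $T_g$ take uncountably many values; for this we want the image of $\varphi$ to be malnormal.

## 5. A malnormal endomorphism of the free group of rank two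

*Purpose: to construct the bonds.* Let
$$w_1=a\,b\,a^{-3}\,b\,a\,b^{-2}\,a,\qquad w_2=b\,a^{4}\,b\,a^{-2}\,b^{-3}\,a^{-2}\,b,\tag{4}$$
and let $\varphi:F\to F$, $\varphi(a)=w_1$, $\varphi(b)=w_2$.

**Step 1: $\varphi(F)\subset[F,F]$.** In $w_1$ the exponent sums are $1-3+1+1=0$ in $a$ and $1+1-2=0$ in $b$. In $w_2$ they are $4-2-2=0$ and $1+1-3+1=0$.

**Step 2: no cancellation, so $\varphi$ is injective.** For each letter $x\in\{a^{\pm1},b^{\pm1}\}$ the reduced word $\varphi(x)$ begins and ends with $x$. If $x$ is followed by $y\ne x^{-1}$ in a word, then at the junction of $\varphi(x)\varphi(y)$ the letters are $x$ and $y$, and nothing cancels. So applying $\varphi$ letterwise to a reduced (or cyclically reduced) word gives a reduced (or cyclically reduced) word. In particular $\varphi(u)\neq1$ for $u\ne1$.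

*Example.* $\varphi(ab)=a\,b\,a^{-3}\,b\,a\,b^{-2}\,a\cdot b\,a^4\,b\,a^{-2}\,b^{-3}\,a^{-2}\,b$, whose $a$-syllables have exponents $1,-3,1,1,4,-2,-2$. In $\varphi(a^2)=w_1w_1$ the last $a$ of the first block joins the first $a$ of the second to a syllable $a^2$. The exponents $-3$ and $4$ mark where a block $w_1$ or $w_2$ sits. The next proof makes this precise.

**Lemma 5.** $H=\varphi(F)$ is malnormal in $F$.

*Proof.* **Step 1: each block contains one recognizable syllable.** Call $w_1^{\pm1},w_2^{\pm1}$ *blocks*. Consider a bi-infinite concatenation of blocks in which no block is followed by its inverse. It is reduced, as above. Its maximal $a$-syllables are of two kinds.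

- Those interior to a block have exponents $-3,1$ in $w_1$ and $4,-2,-2$ in $w_2$, with reversed signs in inverse blocks.
- Those containing an end letter of a $w_1^{\pm1}$ block have exponent $\pm1$ or $\pm2$: the end syllables of $w_1^{\pm1}$ have length $1$, and $w_2^{\pm1}$ begins and ends with $b^{\pm1}$.

So for $\epsilon=\pm1$ the exponent $-3\epsilon$ occurs exactly once in each block $w_1^\epsilon$ and nowhere else, and $4\epsilon$ occurs exactly once in each block $w_2^\epsilon$ and nowhere else. Call these syllables *special*. Each block contains exactly one, its exponent determines the type of the block, and its position within the block is fixed by the type.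

**Step 2: reduction to cyclically reduced elements.** Suppose $vhv^{-1}=h'$ with $1\ne h,h'\in H$. Write $h=\varphi(pup^{-1})$ and $h'=\varphi(p'u'p'^{-1})$ with $u,u'$ cyclically reduced and nonempty. Replacing $v$ by $\varphi(p')^{-1}v\varphi(p)$, which does not affect whether $v\in H$, we may assume $v\varphi(u)v^{-1}=\varphi(u')$.

**Step 3: one line, two block decompositions.** Let $F$ act from the left on its Cayley tree, with edges $x\to xa$, $x\to xb$ labeled by $a,b$. The action preserves labels. A nontrivial element translates along a unique invariant line, its axis, and the axis of $vgv^{-1}$ is $v$ times the axis of $g$. Let $L_u$ be the line through $1$ that reads $\cdots\varphi(u)\varphi(u)\cdots$. As $\varphi(u)$ is cyclically reduced, this word is reduced, so $L_u$ is a line. It is translated by $\varphi(u)$, so it is the axis of $\varphi(u)$. It is divided into blocks by vertices of the form $\varphi(\cdot)$, so the endpoints of its blocks lie in $H$; and since $u$ is cyclically reduced, no block is followed by its inverse. The same holds for $L_{u'}$. From $v\varphi(u)v^{-1}=\varphi(u')$ we get $vL_u=L_{u'}$, with matching translation directions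 and labels. So $L_{u'}$ has a second block decomposition, the image of that of $L_u$, with endpoints in $vH$.

**Step 4: the decompositions agree.** Take a block of the first decomposition of $L_{u'}$, starting at $x\in H$. Its special syllable is a maximal $a$-syllable of the line $L_{u'}$ with a special exponent. By Step 1, applied to the second decomposition, it is the special syllable of a block of the same type there. As the position within the block is fixed, that block also starts at $x$. So $x\in H\cap vH$, and $v\in H$. $\square$

**Lemma 6.** Let $H_i=\varphi^i(F)$, so $F=H_0\supset H_1\supset\cdots$. Each $H_i$ is malnormal in $F$.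

*Proof.* The isomorphism $\varphi^i:F\to H_i$ carries $H_1$ to $H_{i+1}$, so $H_{i+1}$ is malnormal in $H_i$ by Lemma 5. Now use transitivity of malnormality. $\square$

## 6. A contractible complement in $S^n$ with end tower $F\leftarrow F\leftarrow\cdots$

*Purpose: to realize $\varphi$ geometrically, and to draw rays that wind as prescribed.* By a *handlebody* we mean here a compact orientable $n$-manifold with one 0-handle and two 1-handles. An embedded wedge of two circles in an oriented $n$-manifold has a handlebody neighborhood that deformation retracts to it: a ball around the wedge point and two tubes, with corners smoothed.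

**Step 1: the nested handlebodies.** Let $E_0\subset S^n$ be a handlebody neighborhood of an embedded wedge of two circles, $p_0\in\partial E_0$, and $\theta_0:F\to\pi_1(E_0,p_0)$ an isomorphism. Given $(E_i,p_i,\theta_i)$, choose a point $*\in\operatorname{int}E_i$ and a path $\epsilon$ in $E_i$ from $p_i$ to $*$. Choose an embedded wedge of two loops $\ell_1,\ell_2$ at $*$ in $\operatorname{int}E_i$ with $[\epsilon\ell_k\epsilon^{-1}]=\theta_i(w_k)$; by general position this is possible, as $n\ge3$. Let $E_{i+1}\subset\operatorname{int}E_i$ be a handlebody neighborhood of the wedge, $p_{i+1}\in\partial E_{i+1}$, and $\eta$ a path in $E_{i+1}$ from $p_{i+1}$ to $*$. Set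
$$\theta_{i+1}(a)=[\eta\ell_1\eta^{-1}],\qquad\theta_{i+1}(b)=[\eta\ell_2\eta^{-1}],\qquad\delta_i=\epsilon\eta^{-1}.$$
Then $\theta_{i+1}:F\to\pi_1(E_{i+1},p_{i+1})$ is an isomorphism, $\delta_i$ is a path in $E_i$ from $p_i$ to $p_{i+1}$, and $\delta_i\theta_{i+1}(a)\delta_i^{-1}=[\epsilon\ell_1\epsilon^{-1}]=\theta_i(w_1)$. The same computation for $b$ gives, in $\pi_1(E_i,p_i)$,
$$\delta_i\,\theta_{i+1}(x)\,\delta_i^{-1}=\theta_i(\varphi(x)),\qquad x\in F.\tag{5}$$
Let $X=\bigcap E_i$ and $M=S^n-X$, oriented as an open subset of $S^n$. Each compact $K\subset M$ misses some $E_j$, since the compact sets $K\cap E_j$ decrease to $\emptyset$.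

**Proposition 7.** $M$ is a contractible open manifold. The sets $E_i-X$ are connected, closed, cofinal neighborhoods of infinity in $M$, and inclusion induces $\pi_1(E_i-X)\cong\pi_1(E_i)\cong F$.

*Proof.* **Step 2: $M$ is simply connected.** $M$ is the increasing union of the sets $S^n-\operatorname{int}E_j$, and each compact subset of $M$ lies in one of them. By Lemma 1 with $Y=S^n$ and $k=1\le n-3$ they are connected and simply connected. So $M$ is too.

**Step 3: $M$ is acyclic.** $M$ is the increasing union of the open sets $S^n-E_j$. So by Alexander duality, natural for inclusions,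
$$\tilde H_k(M)=\varinjlim_j\tilde H_k(S^n-E_j)\cong\varinjlim_j\tilde H^{n-k-1}(E_j).$$
Now $\tilde H^q(E_j)=0$ for $q\ne1$. By (5), the map $H_1(E_{j+1})\to H_1(E_j)$ is the abelianization of $\varphi$, which is zero, so $H^1(E_j)\to H^1(E_{j+1})$ is zero. The limit is $0$ in all degrees.

A simply connected acyclic manifold is contractible, by the theorems of Hurewicz and Whitehead. $M$ has no boundary. It is not compact, since otherwise it would be a nonempty, proper, open and closed subset of $S^n$.

**Step 4: the end.** As $X\subset E_{i+1}\subset\operatorname{int}E_i$, the complement of $E_i-X$ in $M$ lies in the compact set $S^n-\operatorname{int}E_i\subset M$. Cofinality was noted above. For $j>i$, Lemma 1 with $Y=E_i$ shows that $E_i-\operatorname{int}E_j\hookrightarrow E_i$ is a $\pi_1$-isomorphism of connected spaces. Now $E_i-X$ is the increasing union of these sets over $j$, and each compact subset lies in one of them. So $E_i-X$ is connected. Its $\pi_1$ maps onto $\pi_1(E_i)$, and a loop in $E_i-X$ that is trivial in $E_i$ lies in some $E_i-\operatorname{int}E_j$ and is trivial there. $\square$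

**Proposition 8.** For each $g=(g_i)\in F^{\mathbb N}$ there is a properly embedded ray $r_g:[-1,\infty)\to M$ with $r_g(i)=p_i$ and $r_g((i,i+1))\subset\operatorname{int}(E_i-\operatorname{int}E_{i+1})$ for $i\ge0$, with $r_g([-1,0))\cap E_0=\emptyset$, transverse to all $\partial E_i$, such that with the identifications $\theta_i$
$$\text{pro-}\pi_1(M,r_g)=T_g:=\{F,\ c_{g_i}\varphi\}.\tag{6}$$

*Proof.* Let $Q_i=E_i-\operatorname{int}E_{i+1}$. By Lemma 1 it is connected and $\pi_1(Q_i)\cong\pi_1(E_i)$. Hence every path class in $E_i$ from $p_i$ to $p_{i+1}$ has a representative in $Q_i$. Apply this to $\theta_i(g_i)\delta_i$. By general position the representative is an embedded arc with interior in $\operatorname{int}Q_i$. Fix disjoint bicollars of the $\partial E_i$, and let all arcs run along collar lines near their endpoints. Then the arcs fit together smoothly and cross each $\partial E_i$ transversely. Since $S^n-\operatorname{int}E_0$ is connected, we can add an initial arc outside $E_0$ that ends at $p_0$ along the collar line. The result is embedded, and proper because $r_g([i,\infty))\subset E_i$ and each compact set misses some $E_i$.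

Use the neighborhoods $E_i-X$, whose fundamental groups we may compute in $E_i$. By (5), the bond sends $\theta_{i+1}(x)$ to
$$\theta_i(g_i)\,\delta_i\,\theta_{i+1}(x)\,\delta_i^{-1}\,\theta_i(g_i)^{-1}=\theta_i\bigl(g_i\varphi(x)g_i^{-1}\bigr).\qquad\square$$

## 7. Contractible summands with perfect boundary group

*Purpose: to supply $N$, and to find out what $\pi_1(\partial C)$ can be.*

**Proposition 9.** For every $n\ge4$ there is a compact oriented contractible smooth $n$-manifold $C$ with $\pi_1(\partial C)\ne1$.

*Proof.* For $n=4$, Mazur (*A note on some contractible 4-manifolds*, Ann. of Math. 73 (1961)) constructed compact contractible smooth 4-manifolds with non-simply connected boundary. Let $n\ge5$.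

**Step 1: a nontrivial perfect group with two generators and two relators.** Let $P=\langle x,y\mid x^3y^{-5},\ y^5(xy)^{-2}\rangle$. In the abelianization, written additively, $3x=5y=2x+2y$. So $x=2y$, then $6y=5y$, so $y=0$ and $x=0$: $P$ is perfect. Compose permutations from right to left and send $x\mapsto(1\,5\,3)$, $y\mapsto(1\,2\,3\,4\,5)$. Then $xy$ acts by $1\mapsto2\mapsto2$, $2\mapsto3\mapsto1$, $3\mapsto4\mapsto4$, $4\mapsto5\mapsto3$, $5\mapsto1\mapsto5$, so $xy\mapsto(1\,2)(3\,4)$. Thus $x^3,y^5,(xy)^2\mapsto1$, and we have a nontrivial homomorphism $P\to A_5$.

**Step 2: an acyclic $V\subset S^n$ with $\pi_1(V)=P$.** Let $E\subset S^n$ be a handlebody. By Lemma 1, $\pi_1(\partial E)\cong\pi_1(E)=F(x,y)$, and $S^n-\operatorname{int}E$ is simply connected. Represent the two relators by disjoint embedded circles in $\partial E$. Each bounds a singular disk in $S^n-\operatorname{int}E$. Since $2+2<n$, general position makes the disks disjoint, embedded and proper. Their normal bundles are trivial, so thickening them gives $V\supset E$ with one 0-handle, two 1-handles and two 2-handles, and $\pi_1(V)=P$. Now $H_1(V)=0$ and $\chi(V)=1-2+2=1$. As $V$ has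 the homotopy type of a 2-complex, $H_2(V)$ is free and the higher homology vanishes. So $H_2(V)$ has rank $0$, and $V$ is acyclic.

**Step 3: the complement.** Let $C=S^n-\operatorname{int}V$. By Lemma 1 with $k=2\le n-3$ it is simply connected. By Alexander duality $\tilde H_k(C)\cong\tilde H^{n-k-1}(V)=0$. So $C$ is contractible. Lemma 1 also gives $\pi_1(\partial C)=\pi_1(\partial V)\cong\pi_1(V)=P\ne1$. $\square$

**Lemma 10.** Let $C$ be any manifold as in Theorem A. Then $\partial C$ is connected, and $P=\pi_1(\partial C)$ is a finitely generated nontrivial perfect group.

*Proof.* By Lefschetz duality $H_j(C,\partial C)\cong H^{n-j}(C)=0$ for $j=1,2$, because $n-j\ge2$. The exact sequence of the pair, with $\tilde H_0(C)=H_1(C)=0$, gives $\tilde H_0(\partial C)=0$ and $H_1(\partial C)=0$. So $P$ is perfect. It is finitely generated, as $\partial C$ is a closed manifold, and nontrivial by hypothesis. $\square$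

Fix such a $C$ and let $N=\operatorname{Int}C$. A collar gives a proper embedding $c:\partial C\times[-1,\infty)\to N$ onto a closed neighborhood of infinity. Put $V_i=c(\partial C\times[i,\infty))$. Let $D\subset\partial C$ be a smooth closed $(n-1)$-disk with center $q$, and let $s=c(\{q\}\times[-\tfrac12,\infty))$.

## 8. The tower of the end-sum as a free product

*Purpose: to compute the tower of $Z_g$ at a ray running along the gluing region.*

**Step 1: tubes adapted to the filtrations.** There is a proper tubular embedding $\tau:[-1,\infty)\times D^{n-1}\to M$ around $r=r_g$ with $\tau(t,0)=r(t)$ and, for $i\ge0$,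
$$\tau^{-1}(\partial E_i)=\{i\}\times D^{n-1},\qquad\tau^{-1}(E_i)=[i,\infty)\times D^{n-1}.$$
To see this, recall that $r$ follows collar lines near $p_i$. Let $\tau$ there be a small coordinate disk in $\partial E_i$ times the collar direction. Between consecutive levels join these pieces by a tubular neighborhood of the arc inside $Q_i$. The framings match if the coordinate disks at $p_0,p_1,\dots$ are chosen successively with the transported orientation. Choose the radii small enough to stay embedded and off the other parts of the $\partial E_j$. The same properties hold on a slightly larger disk.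

Let $T$ be the image of $\tau$ and $S=c(D\times[-1,\infty))$, both with corners rounded near $t=-1$. These are regular neighborhoods of $r|_{[-1/2,\infty)}$ and of $s$. From now on $r_g$ means $r_g|_{[-1/2,\infty)}$. Identify $D$ with $D^{n-1}$, and let $f:\partial T\to\partial S$ be induced by $\tau(t,y)\mapsto c(\kappa(y),t)$, where $\kappa$ is an orthogonal map of $D^{n-1}$ whose determinant is chosen so that $f$ reverses orientation. By the independence facts quoted after (1), this $f$ computes $Z_g=M\natural_{r_g,s}N$.

**Step 2: neighborhoods of infinity in $Z_g$.** For $i\ge0$ put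
$$R_i=\tau([i,\infty)\times S^{n-2}),\quad E_i'=(E_i-X)-\operatorname{Int}T,\quad V_i'=V_i-\operatorname{Int}S,\quad W_i=E_i'\cup_fV_i'\subset Z_g.$$
By Step 1, $E_i'\cap\partial T=R_i$ and $V_i'\cap\partial S=f(R_i)$, so $E_i'\cap V_i'=R_i$ in $Z_g$. The $W_i$ are closed. The complement of $W_i$ lies in the union of the images of two compact sets, $(S^n-\operatorname{int}E_i)-\operatorname{Int}T$ and $(N-c(\partial C\times(i,\infty)))-\operatorname{Int}S$. A compact subset of $Z_g$ meets the two summands in compact sets, so it misses some $W_i$. So the $W_i$ are cofinal closed neighborhoods of infinity.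

**Step 3: their fundamental groups.** Since $n-2\ge2$, the set $R_i\cong S^{n-2}\times[i,\infty)$ is connected and simply connected. It is collared in the pieces it separates, so van Kampen's theorem applies to the following unions.

- $E_i-X=E_i'\cup\tau([i,\infty)\times D^{n-1})$ with intersection $R_i$. A component of $E_i'$ that missed $R_i$ would be a component of the connected space $E_i-X$; so all components meet the connected set $R_i$, and $E_i'$ is connected. The tube is contractible. So inclusion gives $\pi_1(E_i')\cong\pi_1(E_i-X)\cong F$.
- $V_i=V_i'\cup c(D\times[i,\infty))$ in the same way. So $V_i'=c((\partial C-\operatorname{Int}D)\times[i,\infty))$ is connected, $\pi_1(V_i')\cong\pi_1(V_i)\cong P$, and the inclusions $V_{i+1}'\hookrightarrow V_i'$ are $\pi_1$-isomorphisms.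
- $W_i=E_i'\cup V_i'$ with intersection $R_i$. So $W_i$ is path connected and $\pi_1(W_i)\cong\pi_1(E_i')*\pi_1(V_i')$.

In particular $Z_g$ is one-ended.

**Step 4: the bonds.** Fix $y_0\in S^{n-2}$ and let $r_g'(t)=\tau(t,y_0)$, $t\ge0$. Since $r_g'([i,\infty))\subset R_i=E_i'\cap V_i'$, the bonds respect the free product decompositions.

On the second factor, $r_g'(t)=c(\kappa(y_0),t)$ in $N$. Identify $P$ with $\pi_1(\partial C-\operatorname{Int}D,\kappa(y_0))$, and map a loop $\gamma$ to $c(\gamma,i)\subset V_i'$. Transport of $c(\gamma,i+1)$ along $r_g'|_{[i,i+1]}$ is homotopic in $V_i'$ to $c(\gamma,i)$. So this factor is the constant tower $P$.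

On the first factor, go from $r_g(i)$ to $r_g'(i)$ along the radius in $\tau(\{i\}\times D^{n-1})$. This identifies $\pi_1(E_i',r_g'(i))\cong\pi_1(E_i-X,r_g'(i))$ with $\pi_1(E_i-X,r_g(i))=F$. The squares $\tau([i,i+1]\times[0,y_0])$ show that the bonds correspond, so this factor is (6). Altogether
$$\text{pro-}\pi_1(Z_g,r_g')\cong A^{(g)}:=\{F*P,\ (c_{g_i}\varphi)*\mathrm{id}_P\}.\tag{7}$$
All bonds of $A^{(g)}$ are injective: a free product of injective maps carries reduced words to reduced words.

## 9. Recovering the tower of $M$ from the end-sum

**Proposition 11.** Let $g,g'\in F^{\mathbb N}$. If $\text{pro-}\pi_1(Z_g,r_g')\cong\text{pro-}\pi_1(Z_{g'},\rho)$ for some proper ray $\rho$ in $Z_{g'}$, then $T_g\cong T_{g'}$. In particular, if $M\natural_{r_g,s}N$ and $M\natural_{r_{g'},s}N$ are homeomorphic, then $\text{pro-}\pi_1(M,r_g)\cong\text{pro-}\pi_1(M,r_{g'})$.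

The second statement follows from the first with $\rho=h r_g'$, where $h$ is the homeomorphism, which need not preserve orientation. We prove the first.

**Step 1: set-up.** Write $\Phi_i=(c_{g_i'}\varphi)*\mathrm{id}_P$ for the bonds of $A^{(g')}$. By (7) and Lemma 3 there are $h_i\in F*P$ and an isomorphism
$$\psi:A^{(g)}\to B:=\{F*P,\ c_{h_i}\Phi_i\}.$$
The aim of Steps 2–4 is to untwist $B$. Let $\iota:P\to A^{(g)}$ be the morphism from the constant tower given by the second factor at every level. Then $\psi\iota$ is a family of homomorphisms
$$x_i:P\to B_i=F*P,\qquad x_i=c_{h_i}\Phi_i\,x_{i+1}.\tag{8}$$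

**Step 2: each $x_i$ is injective.** Let $\lambda:B_m\to F*P$ represent the level-$0$ component of $\psi^{-1}$. Since $\psi^{-1}\psi\iota=\iota$, the map $\lambda x_m$ is the inclusion of $P$. So $x_m$ is injective. For $i<m$, $x_i$ is $x_m$ followed by bonds of $B$, which are injective. For $i>m$, $x_m$ is $x_i$ followed by bonds, so $x_i$ is injective.

**Step 3: locating the images.** By Lemma 10 and Grushko's theorem $P$ has a freely indecomposable free factor $P_1\ne1$. It is a quotient of $P$ (kill the other factors), hence perfect. The group $x_i(P_1)\cong P_1$ satisfies the hypotheses of Lemma 4(b), so $x_i(P_1)\subset u_iPu_i^{-1}$ for some $u_i\in F*P$. Put $v_i=h_i\Phi_i(u_{i+1})$. Since $\Phi_i(P)=P$, (8) gives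
$$1\ne x_i(P_1)=h_i\,\Phi_i(x_{i+1}(P_1))\,h_i^{-1}\subset u_iPu_i^{-1}\cap v_iPv_i^{-1}.$$
Conjugating by $u_i^{-1}$ and using malnormality of $P$ (Lemma 4(a)), we get
$$q_i:=u_i^{-1}v_i=u_i^{-1}h_i\Phi_i(u_{i+1})\in P.$$

**Step 4: untwisting.** By (2) with the elements $u_i$, $B\cong\{F*P,\ c_{q_i}\Phi_i\}$. Put $z_0=1$ and $z_{i+1}=q_i^{-1}z_i\in P$. Because $\Phi_i|_P=\mathrm{id}$,
$$z_i^{-1}q_i\Phi_i(z_{i+1})=z_i^{-1}q_iq_i^{-1}z_i=1,$$
so (2) with the elements $z_i$ gives $B\cong A^{(g')}$. Hence $A^{(g)}\cong A^{(g')}$.

**Step 5: killing $P$.** Apply the functor $G\mapsto G/\mathcal R(G)$ of Lemma 4(c) levelwise. It turns $F*P$ into $F$ and $(c_{g_i}\varphi)*\mathrm{id}_P$ into $c_{g_i}\varphi$. So $A^{(g)}\cong A^{(g')}$ becomes $T_g\cong T_{g'}$. $\square$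

Step 4 is the surjective-bonds trick of Section 4. The ambiguity left after Step 3 lies in $P$, where the bonds are surjective, and so it can be absorbed.

## 10. Countable isomorphism classes among the towers $T_\varepsilon$

For $\varepsilon\in\{0,1\}^{\mathbb N}$ put $g_i=a^{\varepsilon_i}$, and write $r_\varepsilon,Z_\varepsilon,T_\varepsilon$ for the corresponding objects.

**Step 1: $T_\varepsilon$ as a nested sequence of subgroups of $F$.** Since $\varphi c_g=c_{\varphi(g)}\varphi$, the composite bond of $T_\varepsilon$ from level $i$ to level $0$ is $c_{k_i}\varphi^i$ with
$$k_i=k_i^\varepsilon=g_0\,\varphi(g_1)\cdots\varphi^{i-1}(g_{i-1}),\qquad k_0=1,\qquad k_{i+1}=k_i\,\varphi^i(g_i).\tag{9}$$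
It is injective. So these composites form a levelwise isomorphism from $T_\varepsilon$ to the tower of inclusions of the subgroups $H_i^\varepsilon=k_i^\varepsilon H_i(k_i^\varepsilon)^{-1}$ of $F=H_0^\varepsilon$. By (9), $k_j^{-1}k_i\in H_j$ for $i\ge j$, so
$$k_iH_j=k_jH_j\qquad(i\ge j).\tag{10}$$

**Step 2: three attempts that fail.** The inverse limit does not distinguish these towers. If $u$ is cyclically reduced of length $l\ge1$, then $\varphi(u)$ is cyclically reduced of length at least $10\,l$, since $w_1$ and $w_2$ have lengths $10$ and $14$. So a nontrivial element of a conjugate of $H_i$ has cyclically reduced length at least $10^i$, and $\bigcap_iH_i^\varepsilon=1$ for every $\varepsilon$.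

Nor can one show that different $\varepsilon$ give different towers, because it is false. Dropping level $0$ from $T_\varepsilon$ gives $T_{\varepsilon^+}$ with $\varepsilon^+=(\varepsilon_1,\varepsilon_2,\dots)$, and a tower is isomorphic to its subsequences. So $T_{(1,0,0,\dots)}\cong T_{(0,0,0,\dots)}$.

The third attempt is to compare the nested sequences $H_i^\omega$ and $H_i^\varepsilon$ inside $F$, given an isomorphism $T_\omega\cong T_\varepsilon$. The level-$0$ component of the isomorphism is a homomorphism $f:H^\omega_m\to F$. If $f$ were the inclusion, the two sequences would interlace in $F$, and malnormality would give $\varepsilon=\omega$ by the argument below. But $f$ need not be the inclusion: in the example just given, $T_{\varepsilon^+}\cong T_\varepsilon$, it is $c_{g_0}\varphi$. The way out is to compare not $\varepsilon$ with $\omega$, but two different sequences $\varepsilon,\varepsilon'$ that happen to have the same $f$. There are only countably many $f$, so this costs only countability.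

**Proposition 12.** For each fixed $\omega\in\{0,1\}^{\mathbb N}$ the set $\{\varepsilon:T_\varepsilon\cong T_\omega\}$ is countable.

*Proof.* **Step 3: distinct sequences give distinct cosets.** We claim that if $\varepsilon\ne\varepsilon'$, then $k_j^\varepsilon H_j\ne k_j^{\varepsilon'}H_j$ for some $j$. Let $i$ be the first index where they differ. Then $k_i^\varepsilon=k_i^{\varepsilon'}$, and by (9)
$$(k_{i+1}^\varepsilon)^{-1}k_{i+1}^{\varepsilon'}=\varphi^i\bigl(a^{\varepsilon_i'-\varepsilon_i}\bigr)=\varphi^i(a^{\pm1}).$$
This is not in $H_{i+1}=\varphi^i(\varphi(F))$, because $\varphi^i$ is injective and $a^{\pm1}\notin\varphi(F)\subset[F,F]$. Take $j=i+1$.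

**Step 4: two sequences with the same level-$0$ map.** For each $\varepsilon$ in the set choose an isomorphism $\psi_\varepsilon:T_\omega\to T_\varepsilon$, with both towers viewed as in Step 1. Its level-$0$ component is represented by some $f:H_m^\omega\to F$. There are only countably many pairs $(m,f)$, since $H_m^\omega$ is finitely generated and $F$ is countable. If the set were uncountable, some $\varepsilon\ne\varepsilon'$ in it would share the same $(m,f)$. Fix these.

**Step 5: $f$ interlaces the sequences.** We claim the following.

- (i) For every $j$ there is $l\ge m$ with $f(H_l^\omega)\subset H_j^\varepsilon$. Indeed, the $j$-th component of $\psi_\varepsilon$ is represented by a homomorphism into $H_j^\varepsilon$. By compatibility, followed by the inclusion $H_j^\varepsilon\subset F$ it agrees with $f$ on $H_l^\omega$ for all large $l$.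
- (ii) For every $l\ge m$ we have $H_i^\varepsilon\subset f(H_l^\omega)$ for all large $i$. Indeed, the $l$-th component of $\psi_\varepsilon^{-1}$ is represented by some $e:H_{i_0}^\varepsilon\to H_l^\omega$. Followed by the inclusion $H_l^\omega\subset H_m^\omega$ it represents the $m$-th component. Since $\psi_\varepsilon\psi_\varepsilon^{-1}=\mathrm{id}$ at level $0$, $f\circ e$ is the inclusion on $H_i^\varepsilon$ for all large $i$. So $H_i^\varepsilon=f(e(H_i^\varepsilon))\subset f(H_l^\omega)$.

Both hold for $\varepsilon'$ with the same $f$. Given $j$, take $l$ from (i) for $\varepsilon$, and then $i\ge j$ from (ii) for $\varepsilon'$. So for every $j$ there is $i\ge j$ with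
$$H_i^{\varepsilon'}\subset f(H_l^\omega)\subset H_j^\varepsilon.\tag{11}$$

**Step 6: malnormality forces equal cosets.** Put $v=(k_j^\varepsilon)^{-1}k_i^{\varepsilon'}$. Then (11) says $vH_iv^{-1}\subset H_j$. Also $vH_iv^{-1}\subset vH_jv^{-1}$, as $H_i\subset H_j$. So $vH_jv^{-1}\cap H_j\supset vH_iv^{-1}\ne1$, and Lemma 6 gives $v\in H_j$. With (10),
$$k_j^\varepsilon H_j=k_i^{\varepsilon'}H_j=k_j^{\varepsilon'}H_j\qquad\text{for every }j,$$
which contradicts Step 3. $\square$

*Proof of Theorem A.* $M$ is contractible and open by Proposition 7. By Proposition 11, if $Z_\varepsilon$ and $Z_\omega$ are homeomorphic, then $T_\varepsilon\cong T_\omega$. By Proposition 12, each homeomorphism class contains only countably many of the $Z_\varepsilon$. If there are $\lambda$ classes, then $2^{\aleph_0}\le\lambda\cdot\aleph_0$, so $\lambda=2^{\aleph_0}$, as there are only $2^{\aleph_0}$ indices. The homeomorphisms were not assumed to preserve orientation. Diffeomorphic manifolds are homeomorphic, so there are also $2^{\aleph_0}$ diffeomorphism types. All $Z_\varepsilon$ are end-sums of the same $M$ and $N$, with the same ray $s\subset N$. $\square$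

## 11. Proper homotopy types and closed neighborhoods of infinity

Proposition 11 uses a homeomorphism only through an isomorphism of pro-groups at a pair of rays. Weaker relations provide the same input. A *proper homotopy equivalence* is a proper map with an inverse up to homotopies $Y\times I\to Y'$ that are proper maps.

*Example.* The inclusion of a point in $\mathbb R^n$ is a homotopy equivalence but not a proper one: its inverse would be the constant map, which is not proper.

**Theorem B.** Each proper homotopy class contains only countably many $Z_\varepsilon$, so there are $2^{\aleph_0}$ proper homotopy types among them.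

*Proof.* By Propositions 11 and 12 and the count above, it suffices to show that a proper homotopy equivalence $h:Z\to Z'$ of one-ended manifolds induces an isomorphism $h_*:\text{pro-}\pi_1(Z,\rho)\to\text{pro-}\pi_1(Z',h\rho)$.

**Step 1: induced morphisms.** Let $h:Y\to Y'$ be proper and $\sigma$ a proper ray in $Y$. After passing to a subsequence of $(W_i)$ we may assume $h(W_i)\subset W_i'$ for chosen cofinal path-connected neighborhoods of infinity: the preimage of the compact closure of $Y'-W_i'$ is compact, so it misses some $W_l$. With $\sigma([i,\infty))\subset W_i$, the maps $\pi_1(W_i,\sigma(i))\to\pi_1(W_i',h\sigma(i))$ form a ladder, which is $h_*$. The comparison isomorphisms between different choices are given by inclusions and transport along $\sigma$ and $h\sigma$, so they are compatible with $h_*$. Clearly $(kh)_*=k_*h_*$ and $\mathrm{id}_*$ is an isomorphism.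

**Step 2: properly homotopic maps.** Let $H:Y\times I\to Y'$ be a proper homotopy from $h_0$ to $h_1$ between one-ended manifolds, and $\sigma$ a proper ray in $Y$. The preimage under $H$ of the compact closure of $Y'-W_i'$ is compact, and so is its projection to $Y$. So, after passing to a subsequence of $(W_i)$, we have $H(W_i\times I)\subset W_i'$. Parametrize $\sigma$ so that $\sigma([i,\infty))\subset W_i$. Transport along the paths $t\mapsto H(\sigma(i),t)$ in $W_i'$ gives isomorphisms
$$\beta_i:\pi_1(W_i',h_1\sigma(i))\to\pi_1(W_i',h_0\sigma(i)).$$
They commute with the bonds because $H(\sigma([i,i+1])\times I)\subset W_i'$. Moreover $h_{0*}=\beta_ih_{1*}$ on $\pi_1(W_i,\sigma(i))$, because a loop in $W_i$ is swept by $H$ inside $W_i'$. So $h_{0*}=\beta h_{1*}$ with $\beta$ an isomorphism of towers. In particular, if $h_0=\mathrm{id}$, then $h_{1*}$ is an isomorphism.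

**Step 3: equivalences.** Let $k$ be a proper homotopy inverse of $h$, and consider
$$\text{pro-}\pi_1(Z,\rho)\xrightarrow{h_*}\text{pro-}\pi_1(Z',h\rho)\xrightarrow{k_*}\text{pro-}\pi_1(Z,kh\rho)\xrightarrow{h_*}\text{pro-}\pi_1(Z',hkh\rho).$$
By Step 2 the composite of the first two maps and the composite of the last two maps are isomorphisms. So $k_*$ has a right inverse and a left inverse, hence is an isomorphism, and then so is the first $h_*$. $\square$

**Theorem C.** For each fixed $\omega$, only countably many $Z_\varepsilon$ have a closed neighborhood of infinity homeomorphic to a closed neighborhood of infinity in $Z_\omega$.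

*Proof.* Let $U\subset Z$ and $U'\subset Z'$ be closed neighborhoods of infinity in one-ended manifolds, and $h:U\to U'$ a homeomorphism. Let $(W_i)$ be path-connected cofinal neighborhoods of infinity in $Z$. Discard finitely many, so that all remaining ones lie in $U$.

**Step 1: the $h(W_i)$ are neighborhoods of infinity in $Z'$.** The set $U-W_i$ has compact closure in $U$, because $Z-W_i$ has compact closure in $Z$ and $U$ is closed. So $h(U-W_i)$ has compact closure in $U'$, and
$$Z'-h(W_i)=(Z'-U')\cup h(U-W_i)$$
has compact closure in $Z'$.

**Step 2: they are cofinal.** If $K'\subset Z'$ is compact, then $K'\cap U'$ is compact, because $U'$ is closed. So $h^{-1}(K'\cap U')$ is compact and misses some $W_i$, and $K'$ misses $h(W_i)$.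

**Step 3: comparison of towers.** Let $\rho$ be a proper ray in $Z$ that lies in $U$. For compact $K'\subset Z'$, the preimage of $K'$ under $h\rho$ is $\rho^{-1}(h^{-1}(K'\cap U'))$, which is compact. So $h\rho$ is a proper ray in $Z'$. Computing with $(W_i)$ and $(h(W_i))$, which are path connected, we get $\text{pro-}\pi_1(Z,\rho)\cong\text{pro-}\pi_1(Z',h\rho)$. Apply this with $Z=Z_\varepsilon$, $Z'=Z_\omega$ and $\rho$ a tail of $r'_\varepsilon$, which has the same tower as $r'_\varepsilon$. Proposition 11 gives $T_\varepsilon\cong T_\omega$, and by Proposition 12 this happens for only countably many $\varepsilon$. $\square$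

Closedness is used in Steps 1 and 2. A homeomorphism between the open complements of arbitrary compact sets need not send the end of $Z$ to the end of $Z'$, and Theorem C makes no claim about such homeomorphisms.
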